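\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Two irreducible denominators suffice for the moment property}


\begin{abstract}
Adjoin to the $*$-algebra of polynomials in $z_1,\dots,z_d,\overline{z_1},\dots,\overline{z_d}$ the inverses of $m$ irreducible holomorphic polynomials $f_1,\dots,f_m$ and of their conjugates. We ask for which $m$ the $f_j$ can be chosen such that every positive linear functional on the resulting algebra is integration against a positive measure. For every $d\ge 2$ the answer is: if and only if $m\ge 2$. The positive part gives an explicit four-parameter family of pairs $f_1,f_2$ with this property, whose members are irreducible for suitable parameters. The negative part shows more generally that, for $d\ge2$, no family $h-c_1,\dots,h-c_m$ of irreducible polynomials with collinear constants $c_j$ has this property.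
\end{abstract}

\section{The question and the answer}

Let $d\ge 2$. For nonconstant polynomials $f_1,\dots,f_m\in\mathbb C[z_1,\dots,z_d]$ consider the complex $*$-algebra
\begin{equation}\label{eq:A}
A:=\mathbb C\bigl[z_1,\dots,z_d,\overline{z_1},\dots,\overline{z_d},f_1^{-1},\dots,f_m^{-1},(\overline{f_1})^{-1},\dots,(\overline{f_m})^{-1}\bigr]
\end{equation}
with the involution determined by $z_j^*=\overline{z_j}$. Here $\overline f$ is the polynomial in $\overline{z_1},\dots,\overline{z_d}$ obtained from $f$ by conjugating the coefficients. The elements of $A$ are functions on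
$X:=\{z\in\mathbb C^d: f_j(z)\ne0,\ j=1,\dots,m\}$. A linear functional $L$ on $A$ is \emph{positive} if $L(a^*a)\ge0$ for all $a\in A$. It is a \emph{moment functional} if there is a positive Radon measure $\mu$ on $X$ such that every $a\in A$ is $\mu$-integrable and $L(a)=\int_X a\,d\mu$. The algebra $A$ has the \emph{moment property} if every positive linear functional on $A$ is a moment functional.

Moment functionals are nonnegative on every function $a\in A$ with $a\ge 0$ on $X$, and by Haviland's theorem (recalled in Section~\ref{sec:fibres}) this characterizes them among the positive functionals. Positive functionals are only required to be nonnegative on sums of elements $a^*a$. So the moment property says that no positive functional sees the difference between nonnegative elements and sums of squares. Without inverses the algebra is $\mathbb C\otimes\mathbb R[x_1,\dots,x_d,y_1,\dots,y_d]$, and there the difference is seen: the Motzkin polynomial is nonnegative, is not a sum of squares, and can be separated from the sums of squares by a positive functional.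

Inverses help because they create bounded elements. If $f$ is invertible, then $f/\overline f$ has modulus one, and along a bounded element a positive functional can be decomposed into positive functionals on the level sets (Lemma~\ref{lem:fibre}). The more inverses, the smaller the level sets. For $d=1$ the single inverse of $f_1=z$ suffices (a result of Bisgaard): the level sets of $z/\overline z$ are punctured lines, and on a line nonnegative polynomials are sums of squares. For $d\ge2$ the moment property is known for the $m=3d-2$ polynomials
\begin{equation}\label{eq:known}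
z_j+u_j,\quad z_j+v_j,\quad z_j+w_j\quad (1\le j\le d-1),\qquad z_d,
\end{equation}
where for each $j$ the numbers $u_j,v_j,w_j\in\mathbb C$ do not lie on a real line; see \cite{SS}. We reprove both facts in Section~\ref{sec:fibres}. In \cite{SS} the question is posed whether, for given $d$, fewer than $3d-2$ irreducible polynomials can suffice.

The functions $f_j/\overline{f_j}$ cut down the $2d$ real dimensions of $X$ one at a time, so one might expect the smallest $m$ to grow linearly with $d$. It does not grow at all.

\begin{theorem}\label{thm:main}
Let $d\ge2$ and $m\ge1$. There exist irreducible $f_1,\dots,f_m\in\mathbb C[z_1,\dots,z_d]$ such that the algebra $A$ in \eqref{eq:A} has the moment property if and only if $m\ge2$. In particular, such polynomials exist for every $m$ with $2\le m<3d-2$, a nonempty range for each $d\ge 2$; the minimal number is $m=2$, independently of $d$.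
\end{theorem}

The existence part follows from Theorem~\ref{thm:two}, which gives pairs $f_1,f_2$ by explicit formulas depending on four parameters. The nonexistence part is the case $m=1$ of the following theorem.

\begin{theorem}\label{thm:pencil}
Let $d\ge2$, $m\ge1$ and $h\in\mathbb C[z_1,\dots,z_d]$. Let $c_1,\dots,c_m$ lie on a real line in $\mathbb C$ and suppose that all $h-c_j$ are irreducible. Then the algebra $A$ for $f_j=h-c_j$ does not have the moment property. In particular, $m=1$ never works for an irreducible $f_1$.
\end{theorem}

The proof of the existence part rests on three ideas, treated in this order. First, if $x-c$ is invertible for three noncollinear constants $c$, then the fibre decomposition lets us assume that $x$ is a \emph{scalar} (Section~\ref{sec:fibres}). Second, one can build a polynomial $p$ such that merely knowing that $p$ is a scalar produces enough invertible elements to make all $z_j$ scalar (Section~\ref{sec:hidden}). Together these show that three polynomials suffice. Third, with only two well chosen polynomials, the first fibres acquire two further bounded elements, and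 these make $p$ a scalar (Section~\ref{sec:two}). Section~\ref{sec:one} proves Theorem~\ref{thm:pencil} and completes the proof of Theorem~\ref{thm:main}.

\section{Fibres and pinning}\label{sec:fibres}

\subsection{Conventions and textbook facts}

In this paper a \emph{$*$-algebra} is a finitely generated commutative unital complex algebra with a conjugate-linear involution; the zero algebra is allowed. Let $\mathcal A$ be a $*$-algebra. We write $\mathcal A_h$ for the real algebra of its Hermitian elements and $\hat{\mathcal A}$ for the set of its characters, that is, unital $*$-homomorphisms $\chi:\mathcal A\to\mathbb C$. We put $a(\chi):=\chi(a)$. Finitely many Hermitian generators identify $\mathcal A_h$ with some $\mathbb R[x_1,\dots,x_N]/I$ and $\hat{\mathcal A}$ with the real zero set of $I$, a closed subset of $\mathbb R^N$. We say that $\mathcal A$ has \emph{(MP)} if for every positive functional $L$ on $\mathcal A$ there is a positive Radon measure $\mu$ on $\hat{\mathcal A}$ such that all $a\in\mathcal A$ are $\mu$-integrable and $L(a)=\int a\,d\mu$. For $A$ as in \eqref{eq:A} a character $\chi$ is determined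 by the point $(\chi(z_1),\dots,\chi(z_d))$, at which no $f_j$ vanishes because $f_j$ is invertible; conversely, each point of $X$ gives a character. Hence $\hat A=X$, and (MP) is the moment property.

Positive functionals satisfy $L(a^*)=\overline{L(a)}$ and the Cauchy--Schwarz inequality $|L(a^*b)|^2\le L(a^*a)L(b^*b)$. By a \emph{scalar} we mean an element of $\mathbb C1\subset\mathcal A$; if $x=s1$, then $x^*=\overline s1$. We use two textbook theorems.

\smallskip
\noindent\emph{Haviland's theorem.} A positive functional $L$ on $\mathcal A$ has a representing measure on $\hat{\mathcal A}$ if and only if $L(a)\ge0$ for all $a\in\mathcal A_h$ with $a\ge0$ on $\hat{\mathcal A}$. (If $\hat{\mathcal A}=\emptyset$, the condition gives $L(-1)\ge0$, so $L(1)=0$ and $L=0$ by Cauchy--Schwarz.)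

\smallskip
\noindent\emph{Krivine--Stengle Positivstellensatz.} If $f\in\mathcal A_h$ and $f>0$ on $\hat{\mathcal A}$, there are sums of squares $\sigma,\tau$ of elements of $\mathcal A_h$ with $\sigma f=1+\tau$.

\begin{lemma}\label{lem:quot}
If $\mathcal A$ has (MP) and $J\subset\mathcal A$ is a $*$-ideal, then $\mathcal A/J$ has (MP).
\end{lemma}
\begin{proof}
Pull a positive functional on $\mathcal A/J$ back to a positive functional $L$ on $\mathcal A$ and represent $L$ by $\mu$. For $b\in J$ we have $b^*b\in J$, so $\int|b|^2d\mu=L(b^*b)=0$. Since $J$ is finitely generated, $\mu$ is concentrated on the closed set $\{\chi:\chi|_J=0\}=\widehat{\mathcal A/J}$.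
\end{proof}

The algebras $\{0\}$ and $\mathbb C1$ have (MP).

\subsection{The fibre lemma}

The following is a version of Schm\"udgen's fibre theorem. We include a proof.

\begin{lemma}[Fibre lemma]\label{lem:fibre}
Let $b_1,\dots,b_k\in\mathcal A$ be bounded on $\hat{\mathcal A}$. If for every $\beta\in\mathbb C^k$ the quotient of $\mathcal A$ by the ideal generated by all $b_j-\beta_j$ and $b_j^*-\overline{\beta_j}$ has (MP), then $\mathcal A$ has (MP).
\end{lemma}

We call these quotients the \emph{fibres} of $b_1,\dots,b_k$. Fibres that are zero have (MP) and need no attention. Boundedness is a condition on characters, whereas a positive functional only knows about squares. Step (a) of the proof translates the first into the second; the rest is measure theory on an interval.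

\begin{proof}
Replace each $b_j$ by its real and imaginary parts $\frac12(b_j+b_j^*)$, $\frac1{2i}(b_j-b_j^*)$, which does not change the nonzero fibres. Since $\widehat{\mathcal A/J}\subset\hat{\mathcal A}$, bounded elements remain bounded in quotients, so by induction we may take fibres one element at a time. Hence let $k=1$ and $b=b^*$ with $|b|<C$ on $\hat{\mathcal A}$. Put $\mathcal A_\lambda:=\mathcal A/(b-\lambda)$ for $\lambda\in\mathbb R$. Let $L$ be positive on $\mathcal A$, and let $\Sigma$ be the set of sums of squares in $\mathcal A_h$. Note that $L(a^*a\sigma)\ge0$ for $a\in\mathcal A$, $\sigma\in\Sigma$.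

\emph{(a) $L(a^*ab^2)\le C^2L(a^*a)$ for all $a\in\mathcal A$.} By the Positivstellensatz there are $\sigma,\tau\in\Sigma$ with $\sigma(C^2-b^2)=1+\tau$. Then
\[
C^{2n}\sigma-b^{2n}\sigma=\sum_{l=0}^{n-1}C^{2(n-1-l)}b^{2l}(C^2-b^2)\sigma\in\Sigma,\qquad C^2\sigma-1=b^2\sigma+\tau\in\Sigma,
\]
and therefore
\[
C^{2n+2}\sigma-b^{2n}=C^2(C^{2n}\sigma-b^{2n}\sigma)+b^{2n}(C^2\sigma-1)\in\Sigma .
\]
So $\gamma_n:=L(a^*ab^{2n})$ satisfies $0\le\gamma_n\le C^{2n}M$ with $M:=C^2L(a^*a\sigma)$. By Cauchy--Schwarz $\gamma_n^2\le\gamma_0\gamma_{2n}$, and by induction
\[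
\gamma_1^{2^j}\le\gamma_0^{2^j-1}\gamma_{2^j}\le\gamma_0^{2^j-1}C^{2\cdot2^j}M .
\]
Taking $2^j$-th roots and letting $j\to\infty$ we get $\gamma_1\le C^2\gamma_0$.

\emph{(b) Densities.} Let $I:=[-C,C]$. A real polynomial $g\ge0$ on $I$ has the form $\sigma_0+(C^2-T^2)\sigma_1$ with sums of squares $\sigma_0,\sigma_1\in\mathbb R[T]$. By (a), applied to elements $a\,s(b)$ with $s\in\mathbb R[T]$, we get $L(a^*ag(b))\ge0$. By the theorems of Weierstrass and Riesz there is a unique finite positive measure $\nu_a$ on $I$ with $L(a^*ag(b))=\int g\,d\nu_a$ for all polynomials $g$. From $4a=\sum_{k=0}^3 i^k(a+i^k)^*(a+i^k)$ we obtain, for each $a\in\mathcal A$, a unique complex measure $\nu^a$ on $I$ with $L(ag(b))=\int g\,d\nu^a$ for all polynomials $g$. It is linear in $a$, and $\nu^{a^*a}=\nu_a\ge0$.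

Put $\nu:=\nu^1$. For $g\in\mathbb C[T]$ we have $|L(ag(b))|^2\le L(aa^*)\int|g|^2d\nu$. Since polynomials are dense in $L^2(\nu)$, it follows that $d\nu^a=\theta_a\,d\nu$ with $\theta_a\in L^2(\nu)$. Moreover, $\theta_{a^*a}\ge0$ and $\theta_{ba}(\lambda)=\lambda\theta_a(\lambda)$ for $\nu$-almost all $\lambda$.

\emph{(c) Disintegration.} Let $(e_n)$ be a countable vector space basis of $\mathcal A$. Fix Borel representatives of the $\theta_{e_n}$ and put $L_\lambda(\sum c_ne_n):=\sum c_n\theta_{e_n}(\lambda)$. For each $a$ we have $L_\lambda(a)=\theta_a(\lambda)$ for almost all $\lambda$. Hence for almost all $\lambda$ the following countably many conditions hold simultaneously: $L_\lambda(a^*a)\ge0$ for all $\mathbb Q(i)$-combinations $a$ of the $e_n$, and $L_\lambda(be_n)=\lambda L_\lambda(e_n)$ for all $n$. By continuity on finite-dimensional subspaces, $L_\lambda(a^*a)\ge0$ then holds for all $a\in\mathcal A$; and $L_\lambda$ vanishes on $(b-\lambda)\mathcal A$. So for almost all $\lambda$, $L_\lambda$ induces a positive functional on $\mathcal A_\lambda$.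

\emph{(d)} Let $a=a^*\ge0$ on $\hat{\mathcal A}$. Since $\mathcal A_\lambda$ has (MP) and $\widehat{\mathcal A_\lambda}\subset\hat{\mathcal A}$, we get $L_\lambda(a)\ge0$ for almost all $\lambda$. So $L(a)=\int\theta_a\,d\nu=\int L_\lambda(a)\,d\nu\ge0$, and Haviland's theorem applies.
\end{proof}

\subsection{Units: phases and pinning}

Let $f\in\mathcal A$ be invertible and put $v:=f(f^*)^{-1}$. Then $vv^*=1$, so $|v|=1$ on $\hat{\mathcal A}$ and Lemma~\ref{lem:fibre} applies to $v$. In a nonzero fibre $v=\zeta$, $v^*=\overline\zeta$ we have $|\zeta|=1$ and $f=\zeta f^*$. Choose $\varepsilon$ with $\varepsilon^2=\zeta$ and put $t:=\varepsilon^{-1}f$. Then $t^*=\varepsilon f^*=\varepsilon\zeta^{-1}f=t$. In short: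
\begin{equation}\label{eq:phase}
\text{if $f$ is a unit, it suffices to treat nonzero fibres in which } f=\varepsilon t,\quad |\varepsilon|=1,\quad t=t^* .
\end{equation}

\begin{example}[One variable, one inverse]\label{ex:bisgaard}
Let $\mathcal A=\mathbb C[z,\overline z,z^{-1},\overline z^{-1}]$. By \eqref{eq:phase} with $f=z$ it suffices to treat fibres with $z=\varepsilon t$, $t=t^*$. Each is a quotient of the $*$-algebra $\mathbb C[t,t^{-1}]$ with $t^*=t$, whose characters are the points of $\mathbb R\setminus\{0\}$. A Hermitian $f\in\mathbb C[t,t^{-1}]$ that is nonnegative there equals $t^{-2k}f_0$ with a real polynomial $f_0\ge0$ on $\mathbb R$. As $f_0$ is a sum of two squares in $\mathbb R[t]$, $f$ is a sum of squares, and every positive functional is nonnegative at $f$. By Haviland's theorem $\mathbb C[t,t^{-1}]$ has (MP), hence so do the fibres (Lemma~\ref{lem:quot}) and $\mathcal A$.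
\end{example}

One unit $x-c$ confines $x$ to a line through $c$. For three units $x-c_1,x-c_2,x-c_3$ with noncollinear $c_j$ we get a line through each $c_j$. If the lines are all parallel, two of them are disjoint and the fibre has no characters; otherwise two of them meet in just one point, and $x$ is constant. The algebraic version is the following lemma.

\begin{lemma}[Pinning]\label{lem:pin}
Let $x\in\mathcal A$, and let $c_1,c_2,c_3\in\mathbb C$ be not on a real line, with all $x-c_j$ invertible in $\mathcal A$. If $\mathcal A/(x-s,x^*-\overline s)$ has (MP) for all $s\in\mathbb C$, then $\mathcal A$ has (MP).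
\end{lemma}
\begin{proof}
Apply Lemma~\ref{lem:fibre} to $v_j=(x-c_j)\bigl((x-c_j)^*\bigr)^{-1}$, $j=1,2,3$. In a nonzero fibre $\mathcal A_\zeta$ we have $|\zeta_j|=1$ and $x-c_j=\zeta_j(x^*-\overline{c_j})$. Suppose all $\zeta_j$ are equal to one $\zeta=\eta^2$. Subtracting two of the equations gives $c_k-c_j=\zeta\,\overline{(c_k-c_j)}$, that is, $\eta^{-1}(c_k-c_j)\in\mathbb R$ for all $j,k$. So the $c_j$ are collinear, a contradiction. Hence $\zeta_j\ne\zeta_k$ for some $j,k$. Subtracting these two equations shows that $(\zeta_j-\zeta_k)x^*$ is a scalar. So $x=s$, $x^*=\overline s$ for some $s$, and $\mathcal A_\zeta$ is a quotient of $\mathcal A/(x-s,x^*-\overline s)$. It has (MP) by Lemma~\ref{lem:quot}.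
\end{proof}

We say that $x$ \emph{can be pinned} in $\mathcal A$ if there are noncollinear $c_1,c_2,c_3$ with all $x-c_j$ invertible. To prove (MP) for $\mathcal A$ it is then enough to treat the quotients $\mathcal A/(x-s,x^*-\overline s)$, in which $x$ is a scalar; passing to them is what we call \emph{pinning} $x$. Since units remain units in quotients, several elements that can be pinned may be pinned successively.

\begin{example}\label{ex:known}
For the $3d-2$ polynomials \eqref{eq:known}, pin $z_1,\dots,z_{d-1}$ successively. The remaining quotients are generated by $z_d,z_d^*$ and their inverses; they are quotients of the algebra in Example~\ref{ex:bisgaard} and have (MP). So $A$ has the moment property. Here three units are spent on each coordinate but one.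
\end{example}

\section{Hiding units in one polynomial}\label{sec:hidden}

\subsection{A polynomial identity}

We want to avoid paying three units for each coordinate. The three cube roots of a nonzero number are not collinear, so $a$ can be pinned as soon as $a^3-1$ (say) is a unit. If we know that a product $(a^3-1)y'$ is a nonzero scalar, then $a^3-1$ is a unit; but if the scalar is $0$, we learn nothing. The remedy is an expression which factors usefully both as it stands and after subtracting $1$. Put
\begin{equation}\label{eq:H}
H(a,y):=(a^3-1)\bigl(1+(a^3-2)y\bigr),\quad\text{so that}\quad H(a,y)-1=(a^3-2)\bigl(1+(a^3-1)y\bigr).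
\end{equation}
Indeed, in both products the coefficient of $y$ is $(a^3-1)(a^3-2)$, and the terms without $y$ are $a^3-1$ and $a^3-2$, which differ by $1$.

\begin{lemma}\label{lem:H}
If $a,y\in\mathcal A$ and $H(a,y)=s$ is a scalar, then $a$ can be pinned in $\mathcal A$.
\end{lemma}
\begin{proof}
If $s\ne0$, then $a^3-1$ is invertible by the first formula in \eqref{eq:H}. If $s=0$, the second formula reads $(a^3-2)(1+(a^3-1)y)=-1$, and $a^3-2$ is invertible. In either case $a-c$ is invertible for three noncollinear numbers $c$.
\end{proof}

\subsection{A polynomial that controls all coordinates}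

A \emph{$z$-algebra} is a $*$-algebra with elements $z_1,\dots,z_d$ that is generated as a $*$-algebra by the $z_j$ and the inverses of finitely many elements that are polynomials in $z_1,\dots,z_d$. The algebras \eqref{eq:A} are $z$-algebras, and so are quotients of $z$-algebras by $*$-ideals. A $z$-algebra in which all $z_j$ are scalars is $\mathbb C1$ or $\{0\}$ and has (MP).

Let $\omega=e^{2\pi i/3}$ and put
\begin{equation}\label{eq:p}
\begin{gathered}
a_k:=\prod_{j=1}^d(z_j^3-k^3)\quad(1\le k\le d+1),\\
p_1:=a_1,\qquad p_{k+1}:=H(a_{k+1},p_k)\quad(1\le k\le d),\qquad p:=p_{d+1}.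
\end{gathered}
\end{equation}
Two properties of the $a_k$ matter. First,
\begin{equation}\label{eq:unit}
\text{if some $a_k$ is a nonzero scalar in a $z$-algebra $\mathcal A$, then $\mathcal A$ has (MP).}
\end{equation}
Indeed, then all factors $z_j-k\omega^i$ of $a_k$ are units; we pin $z_1,\dots,z_d$ successively and arrive at $\mathbb C1$ or $\{0\}$. Second, $a_1,\dots,a_{d+1}$ have no common zero in $\mathbb C^d$: at a common zero the pigeonhole principle would give $z_j^3=k^3=l^3$ for some $j$ and some integers $1\le k<l\le d+1$, which is impossible. By the Nullstellensatz,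
\begin{equation}\label{eq:null}
1=\sum_{k=1}^{d+1}g_ka_k\quad\text{with } g_k\in\mathbb C[z_1,\dots,z_d].
\end{equation}
Here $d$ products would not do, since $a_1,\dots,a_d$ all vanish at $(1,2,\dots,d)$.

\begin{example}[$d=2$ by hand]
Here $p=H(a_3,H(a_2,a_1))$. Suppose $p$ is a scalar in a $z$-algebra. By Lemma~\ref{lem:H} we may pin $a_3$ and assume that it is a scalar. If $a_3\ne0$, we are done by \eqref{eq:unit}. If $a_3=0$, then $p=H(0,p_2)=2p_2-1$, so $p_2=H(a_2,a_1)$ is a scalar, and $a_2$ can be pinned. If $a_2\ne0$, we are done; if $a_2=0$, then $p_2=2a_1-1$ and $a_1$ is a scalar. If $a_1\neq0$, we are done once more. If $a_1=0$, all three $a_k$ vanish, so $1=0$ by \eqref{eq:null}: the algebra is zero.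
\end{example}

\begin{lemma}\label{lem:p}
Every $z$-algebra in which $p$ is a scalar has (MP).
\end{lemma}
\begin{proof}
We show by induction on $k=1,\dots,d+1$:

\smallskip
($\mathrm I_k$) \emph{A $z$-algebra in which $p_k$ is a scalar and $a_l=0$ for $k<l\le d+1$ has (MP).}

\smallskip
\noindent The claim is ($\mathrm I_{d+1}$). For ($\mathrm I_1$), let $a_1=p_1=s$ be a scalar and $a_l=0$ for $l>1$. If $s\ne0$, use \eqref{eq:unit}. If $s=0$, then $1=0$ by \eqref{eq:null}.

Assume ($\mathrm I_k$) with $k\le d$, and let $p_{k+1}=H(a_{k+1},p_k)=s$ be a scalar and $a_l=0$ for $l>k+1$. By Lemma~\ref{lem:H} we may pass to quotients in which $a_{k+1}$ is a scalar $\tau$. If $\tau\ne0$, use \eqref{eq:unit}. If $\tau=0$, then $s=H(0,p_k)=2p_k-1$. So $p_k$ is a scalar and $a_l=0$ for all $l>k$; apply ($\mathrm I_k$).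
\end{proof}

\subsection{Irreducible members, and three polynomials}

To obtain irreducible polynomials we use Bertini's theorem in the following form \cite[Thm.~6.3]{J}, applied to the map $(u,v):\mathbb C^d\to\mathbb C^2$. \emph{If $u,v\in\mathbb C[z_1,\dots,z_d]$ are algebraically independent, then for all $(\alpha,\beta,\gamma)$ in a nonempty Zariski-open set $U\subset\mathbb C^3$ the scheme $\{\alpha u+\beta v+\gamma=0\}$ is smooth and irreducible; that is, the (nonconstant) polynomial $\alpha u+\beta v+\gamma$ is irreducible.} Choose a point $(\alpha_0,\beta_0,\gamma_0)\in U$ with $\alpha_0\beta_0\ne0$. The set of $\gamma$ with $(\alpha_0,\beta_0,\gamma)\in U$ is nonempty and Zariski-open, hence cofinite. Dividing by $\alpha_0$ we obtain: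
\begin{equation}\label{eq:bertini}
\text{there is $\beta\ne0$ such that $u+\beta v+\gamma$ is irreducible for all but finitely many $\gamma\in\mathbb C$.}
\end{equation}

\begin{lemma}\label{lem:indep}
Let $d\ge2$. The polynomials $p$ and $z_1$ are algebraically independent, and so are $p$ and $H(p,\beta z_1)$ for every $\beta\ne0$. There is $\beta\ne0$ such that $\alpha+H(p,\beta z_1)$ is irreducible for all but finitely many $\alpha\in\mathbb C$.
\end{lemma}
\begin{proof}
We first show that $p$ depends on $z_2$. Put $z_1=3$, $z_2=T$, and $z_j=j+1$ for $3\le j\le d$. Then $a_3,\dots,a_{d+1}$ vanish, while $a_1,a_2$ have degree $3$ in $T$. So $p_2=(a_2^3-1)\bigl(1+(a_2^3-2)a_1\bigr)$ has degree $9+9+3=21$. Since $H(0,y)=2y-1$, the polynomials $p_3,\dots,p_{d+1}=p$ also have degree $21$ in $T$.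

Hence $p\notin\mathbb C(z_1)$. As $\mathbb C(z_1)$ is algebraically closed in $\mathbb C(z_1,\dots,z_d)$, $p$ is not algebraic over $\mathbb C(z_1)$, so $p,z_1$ are algebraically independent. Put $u:=p^3-1$ and $v:=(p^3-1)(p^3-2)z_1$, so that $H(p,\beta z_1)=u+\beta v$. Since $p$ is algebraic over $\mathbb C(u)$ and $z_1\in\mathbb C(p,v)$, the field $\mathbb C(p,z_1)$ is algebraic over $\mathbb C(u,v)$, and $u,v$ are algebraically independent. For $\beta\ne0$ we have $z_1\in\mathbb C(p,u+\beta v)$, so $p$ and $H(p,\beta z_1)$ are algebraically independent. The last claim is \eqref{eq:bertini}.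
\end{proof}

We can now see in its simplest form why the number of polynomials need not grow with $d$.

\begin{example}[Three polynomials]\label{ex:three}
Let $F:=H(p,\beta z_1)$ with $\beta\neq0$, and let $c_1,c_2,c_3$ be not on a real line. Then the algebra $A$ for $f_j=F-c_j$ $(j=1,2,3)$ has the moment property. Indeed, pin $F$. When $F=H(p,\beta z_1)$ is a scalar, $p$ can be pinned by Lemma~\ref{lem:H}, and when $p$ is a scalar, Lemma~\ref{lem:p} applies. By Lemma~\ref{lem:indep}, $\beta$ and the $c_j$ can be chosen such that all three $f_j$ are irreducible. The outer layer $H(\cdot,\beta z_1)$ serves irreducibility: it provides the two algebraically independent polynomials that Bertini's theorem requires.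
\end{example}

\section{Two polynomials}\label{sec:two}

\subsection{The pair}

How can one go from three polynomials to two? With $F$ as in Example~\ref{ex:three}, Theorem~\ref{thm:pencil} forbids taking two irreducible members $F-c_1$, $F-c_2$. Taking $f_1=F+\alpha$ and $f_2=R(f_1)$ would work for a one-variable polynomial $R$ whose zeros do not lie, together with $0$, on a real line, since then $f_1$ can be pinned; but this $f_2$ is a product of several members $F-c$, up to a constant factor, and not irreducible. So we perturb $R(f_1)$ by a multiple of $p$, generically enough for irreducibility and, as it turns out, mildly enough for the argument to survive. Put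
\begin{equation}\label{eq:pair}
R(T):=T^2+T^3+iT^4,\qquad f_1:=\alpha+H(p,\beta z_1),\qquad f_2:=R(f_1)+\gamma p+\delta .
\end{equation}
If $\beta,\gamma\ne0$, then $p,f_1$ are algebraically independent by Lemma~\ref{lem:indep}, and hence so are $R(f_1),p$. In particular, $f_1$ and $f_2$ are nonconstant.

\begin{theorem}\label{thm:two}
Let $d\ge2$, and let $f_1,f_2$ be as in \eqref{eq:pair} with $\alpha,\beta,\gamma,\delta\in\mathbb C$ and $\beta,\gamma\ne0$.
\begin{enumerate}
\item[(i)] The numbers $\alpha,\beta,\gamma,\delta$ (with $\beta,\gamma\neq0$) can be chosen such that $f_1,f_2$ are irreducible.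
\item[(ii)] For all $\alpha,\beta,\gamma,\delta$ with $\beta,\gamma\ne0$, all $m\ge2$ and arbitrary nonconstant $f_3,\dots,f_m$, the algebra $A$ in \eqref{eq:A} has the moment property.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of \textup{(i)}]
Lemma~\ref{lem:indep} gives $\beta\ne0$ and $\alpha$ with $f_1$ irreducible. Since $R(f_1),p$ are algebraically independent, \eqref{eq:bertini} with $u=R(f_1)$ and $v=p$ gives $\gamma\ne0$ and $\delta$ such that $f_2$ is irreducible.
\end{proof}

\begin{remark}
The conditions $\beta,\gamma\ne0$ are needed for irreducibility: for $\beta=0$ the polynomial $f_1=p^3-1+\alpha$ is reducible, and for $\gamma=0$ so is $f_2=R(f_1)+\delta$, since one-variable polynomials over $\mathbb C$ split into linear factors.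
\end{remark}

The rest of this section proves (ii). Note that $A$ is a $z$-algebra in which $f_1,f_2$ are units. Put
\begin{equation}\label{eq:x}
x:=1+\beta(p^3-2)z_1,\qquad\text{so that}\qquad f_1-\alpha=H(p,\beta z_1)=(p^3-1)x .
\end{equation}
The plan is as follows. The two units give two phases; the resulting real relation bounds $f_1$ linearly in $p$. This bound makes two multiples of $x$ bounded, and in their fibres $f_1$ becomes an affine function of $p$. Then $p$ can be made a scalar.

\subsection{Two real relations and a growth bound}

Applying \eqref{eq:phase} to $f_1$ and then to $f_2$, we see that it suffices to show (MP) for a nonzero quotient $\mathcal A$ of $A$ in which $f_1=\varepsilon_1t_1$, $f_2=\varepsilon_2t_2$ with $|\varepsilon_1|=|\varepsilon_2|=1$ and Hermitian $t_1,t_2$. There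
\begin{equation}\label{eq:rel}
t_2=\varepsilon_2^{-1}\bigl(R(\varepsilon_1t_1)+\gamma p+\delta\bigr).
\end{equation}
The left-hand side is Hermitian. The polynomial $R$ is chosen such that $\varepsilon_2^{-1}R(\varepsilon_1T)$ never has only real coefficients. For $Q\in\mathbb C[T]$ let $\operatorname{Im}Q\in\mathbb R[T]$ be the polynomial formed by the imaginary parts of the coefficients, and put $\rho:=-\operatorname{Im}\bigl(\varepsilon_2^{-1}R(\varepsilon_1T)\bigr)$. Only the coefficients of $T^2,T^3,T^4$ in $\rho$ can be nonzero; they are minus the imaginary parts of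
\[
\varepsilon_1^2/\varepsilon_2,\qquad \varepsilon_1^3/\varepsilon_2,\qquad i\varepsilon_1^4/\varepsilon_2 .
\]
Not all of these numbers are real. If the first two are, then their quotient $\varepsilon_1$ is real, so $\varepsilon_1=\pm1$, $\varepsilon_2=\pm1$, and the third is $\pm i$. Hence
\begin{equation}\label{eq:rho}
\rho\ne0,\qquad\deg\rho\ge2 .
\end{equation}
(Two monomials in $R$ would not be enough: for $aT^j+bT^k$ with $a,b\ne0$ and $j<k$ one can choose unimodular $\varepsilon_1$ with $\varepsilon_1^{k-j}b/a$ real and then $\varepsilon_2$ with both coefficients real.) At a character of $\mathcal A$ the values of $t_1,t_2$ are real, and the imaginary part of \eqref{eq:rel} reads $\rho(t_1)=\operatorname{Im}\bigl(\varepsilon_2^{-1}(\gamma p+\delta)\bigr)$. Since $\rho$ is nonconstant, it follows that, with some constant $C_1$,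
\begin{equation}\label{eq:growth}
|f_1|=|t_1|\le C_1(1+|p|)\qquad\text{on }\hat{\mathcal A}.
\end{equation}

\subsection{Two bounded elements}

By \eqref{eq:growth} and \eqref{eq:x}, $x=(f_1-\alpha)/(p^3-1)$ is at most of order $|p|^{-2}$ when $|p|$ is large, but it is uncontrolled where $p^3=1$. We therefore want to multiply $x$ by a function of $p$ that vanishes at the cube roots of unity and grows at most quadratically. No nonzero polynomial in $p$ alone does this, since it would be divisible by $p^3-1$. But polynomials in $p$ and $p^*$ do: three noncollinear points of the plane are cut out by quadrics. Put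
\[
b_1:=x(p^2-p^*),\qquad b_2:=x(pp^*-1).
\]

The functions $S_1(w)=w^2-\overline w$ and $S_2(w)=w\overline w-1$ on $\mathbb C$ vanish at $1,\omega,\omega^2$. Since these are simple zeros of $w^3-1$ and the $S_k$ are smooth, $S_k(w)/(w^3-1)$ is bounded near them. Since moreover $|S_k(w)|=O(|w|^2)$ at infinity, there is a constant $C_2$ with
\[
|S_k(w)|\,(1+|w|)\le C_2|w^3-1|\qquad(w\in\mathbb C,\ k=1,2).
\]
At a character of $\mathcal A$ with $p^3\ne1$ we get from \eqref{eq:x} and \eqref{eq:growth}
\[
|b_k|=\frac{|f_1-\alpha|\,|S_k(p)|}{|p^3-1|}\le\frac{C_2(|f_1|+|\alpha|)}{1+|p|}\le C_3 ,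
\]
with a constant $C_3$. If $p^3=1$ at the character, then $S_k(p)=0$ and $b_k=0$. So $b_1,b_2$ are bounded on $\hat{\mathcal A}$. By Lemma~\ref{lem:fibre} it suffices to show (MP) for each quotient $\mathcal A'$ of $\mathcal A$ in which $b_1=\eta_1$, $b_2=\eta_2$ (and $b_k^*=\overline{\eta_k}$) are scalars.

\subsection{The collapse}

The two quadrics generate the cubic: $p(p^2-p^*)+(pp^*-1)=p^3-1$. Multiplying by $x$ we get, in $\mathcal A'$,
\begin{equation}\label{eq:affine}
f_1-\alpha=(p^3-1)x=p\,b_1+b_2=\eta_1p+\eta_2 .
\end{equation}
So in $\mathcal A'$ the element $f_1$, a polynomial of high degree in the $z_j$, has become an affine function of $p$.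

\emph{Case $\eta_1\ne0$.} Then $p=\eta_1^{-1}(\varepsilon_1t_1-\alpha-\eta_2)$, and \eqref{eq:rel} becomes $t_2=Q(t_1)$ with
\[
Q(T)=\varepsilon_2^{-1}\Bigl(R(\varepsilon_1T)+\gamma\eta_1^{-1}(\varepsilon_1T-\alpha-\eta_2)+\delta\Bigr)\in\mathbb C[T].
\]
As $t_1,t_2$ are Hermitian, $(\operatorname{Im}Q)(t_1)=\frac1{2i}(t_2-t_2^*)=0$ in $\mathcal A'$. In degrees $\ge2$ the coefficients of $\operatorname{Im}Q$ are those of $-\rho$, because the perturbation of $R$ has become a polynomial of degree $\le 1$. By \eqref{eq:rho}, $\operatorname{Im}Q\ne0$. So on $\widehat{\mathcal A'}$ the element $t_1$ takes values among the finitely many zeros of $\operatorname{Im}Q$ and is bounded. By Lemma~\ref{lem:fibre} it suffices to consider quotients in which $t_1$ is a scalar. There $p$ is a scalar, and Lemma~\ref{lem:p} gives (MP).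

\emph{Case $\eta_1=0$.} By \eqref{eq:affine}, $H(p,\beta z_1)=f_1-\alpha=\eta_2$ is a scalar. By Lemma~\ref{lem:H} $p$ can be pinned, and Lemma~\ref{lem:p} gives (MP) for the quotients in which $p$ is a scalar.

So all quotients $\mathcal A'$ have (MP), and therefore $A$ has (MP). This proves Theorem~\ref{thm:two}(ii).\qed

\section{Collinear members of a pencil}\label{sec:one}

In this section we prove Theorem~\ref{thm:pencil} and then Theorem~\ref{thm:main}. Write $c_j=a+\theta r_j$ with $\theta\ne0$ and $r_j\in\mathbb R$. Replacing $h$ by $(h-a)/\theta$ and $c_j$ by $r_j$ changes the $f_j$ only by constant factors, so we may assume $c_j\in\mathbb R$. The case $m=1$ of an irreducible $f_1$ is included with $h=f_1$, $c_1=0$.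

Let $n:=\deg h\ge1$, $z_j=x_j+iy_j$, $P:=\mathbb R[x_1,\dots,x_d,y_1,\dots,y_d]$, so $\mathbb C\otimes P=\mathbb C[z,\overline z]$. Put
\[
t:=\operatorname{Re}h,\quad \psi:=\operatorname{Im}h,\quad S:=P/(\psi),\quad g:=\prod_{j=1}^m(t-c_j),\quad S_g:=S[g^{-1}] .
\]
Since $h-\overline h=2i\psi$ and the $c_j$ are real, $f_j=\overline{f_j}=t-c_j$ in the quotient $A/(h-\overline h)$. Hence
\[
A/(h-\overline h)=\mathbb C\otimes S_g\quad\text{with Hermitian part }S_g .
\]
By Lemma~\ref{lem:quot} it suffices to show that this quotient does not have (MP). Its characters are the points of $\{\psi=0,\ g\ne0\}\subset\mathbb R^{2d}$, a real hypersurface of dimension $2d-1\ge3$. Let $\Sigma$ be the set of sums of squares in $S_g$. We shall find $c\in P$ that is nonnegative on $\mathbb R^{2d}$ but whose image in $S_g$ is not in $\Sigma$, and separate it from $\Sigma$ by a linear functional.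

\smallskip
\noindent\emph{The model case $h=z_1$, $m=1$, $c_1=0$.} Here $S_g=\mathbb R[x_1,x_1^{-1},x_2,y_2,\dots,x_d,y_d]$. If $x_1^{2k}e=\sum a_i^2$ with polynomials $e,a_i$ and $k\ge1$, then all $a_i$ vanish on $\{x_1=0\}$, so $a_i=x_1a_i'$, and we can cancel $x_1^2$. After $k$ steps, $e$ is a sum of squares of polynomials, and their degrees are at most $\frac12\deg e$ because leading forms of squares cannot cancel over $\mathbb R$. So the cone of sums of squares is governed by degrees, which makes its intersections with suitable finite-dimensional spaces closed. For instance, $M(x_2,y_2,x_1)$ with the Motzkin form $M$ below is not in $\Sigma$.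

In general, each of these steps needs an argument. Cancelling denominators needs that functions vanishing on $\{h=c_j\}$ are divisible by $t-c_j$ in $S$; this is where irreducibility enters (Lemma~\ref{lem:divide}). And modulo $\psi$ leading forms of squares might cancel, as $x^2+y^2=1$ shows modulo $x^2+y^2-1$. That this does not happen here is due to $\psi$ being harmonic (Lemma~\ref{lem:lead}).

\subsection{Leading forms and denominators}

\begin{lemma}\label{lem:lead}
Let $\psi_n$ be the homogeneous part of degree $n$ of $\psi$. Then $\psi_n\ne0$, and every $a\in P$ vanishing on $\{\psi_n=0\}\subset\mathbb R^{2d}$ is divisible by $\psi_n$.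
\end{lemma}
\begin{proof}
Let $h_n$ be the leading form of $h$. Then $\psi_n=\operatorname{Im}h_n$, which is nonzero because $h_n$ is holomorphic and nonconstant, and harmonic because the Laplacian $4\sum_j\partial_{z_j}\partial_{\overline{z_j}}$ annihilates holomorphic functions and their conjugates. Recall that harmonic forms of different degrees are orthogonal on the unit sphere, and that every polynomial of degree $<n$ agrees on the sphere with a sum of harmonic forms of degrees $<n$. So $\psi_n$ is orthogonal there to all polynomials of degree $<n$.

Suppose $\psi_n=g_0k$ with $g_0\ge0$ of positive degree. Then $g_0,k$ are forms, $\deg k<n$, and with surface measure $\sigma$ on the sphere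
\[
0=\int\psi_nk\,d\sigma=\int g_0k^2\,d\sigma>0,
\]
a contradiction. Taking $g_0$ to be a square, we see that $\psi_n$ is square-free; taking $g_0$ to be plus or minus an irreducible factor, we see that each irreducible factor of $\psi_n$ changes sign on $\mathbb R^{2d}$. By the sign-changing criterion \cite[Thm.~4.5.1]{BCR}, each irreducible factor generates the full vanishing ideal of its real zero set. So each irreducible factor divides $a$, and hence the square-free $\psi_n$ divides $a$.
\end{proof}

\begin{lemma}\label{lem:divide}
\textup{(a)} If $e\in P$ vanishes on $D_j:=\{z\in\mathbb C^d:h(z)=c_j\}$, then $e$ lies in the ideal $(\psi,t-c_j)$ of $P$.\\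
\textup{(b)} $t-c_j$ is a non-zero-divisor in $S$. Hence $S\subset S_g$.
\end{lemma}
\begin{proof}
(a) The idea is to treat $z$ and $\overline z$ as independent variables. Let $w=(w_1,\dots,w_d)$ be further variables, let $\overline{f_j}(w)$ be the polynomial $\overline{f_j}$ with $w$ in place of $\overline z$, and write $e=E(z,\overline z)$ with $E\in\mathbb C[z,w]$. Let $\overline D_j:=\{w\in\mathbb C^d:\overline{f_j}(w)=0\}$, the complex conjugate of $D_j$. Near a smooth point of $D_j$ take a local holomorphic parametrization $u\mapsto\varphi(u)$ with $u$ in a ball around $0$ in $\mathbb C^{d-1}$. The function $E\bigl(\varphi(u),\overline{\varphi(\overline{u'})}\bigr)$ is holomorphic in $(u,u')$ and vanishes for $u'=\overline u$, hence identically. So $E$ vanishes on a nonempty (Euclidean) open subset of $D_j\times\overline D_j$. As $f_j$ is irreducible, $\mathbb C[D_j]=\mathbb C[z]/(f_j)$ and $\mathbb C[\overline D_j]=\mathbb C[w]/(\overline{f_j})$ are domains, and so is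
\[
\mathbb C[z,w]/\bigl(f_j(z),\overline{f_j}(w)\bigr)=\mathbb C[D_j]\otimes\mathbb C[\overline D_j] ,
\]
the ground field being algebraically closed. So $D_j\times\overline D_j$ is an irreducible variety with prime vanishing ideal $(f_j(z),\overline{f_j}(w))$. Hence $E$ vanishes on all of it and lies in this ideal. Put $w=\overline z$. Since $f_j=t-c_j+i\psi$ and $\overline{f_j}=t-c_j-i\psi$, we get $e\in(\psi,t-c_j)\mathbb C[z,\overline z]$. Taking real parts of the coefficients with respect to $x_1,\dots,x_d,y_1,\dots,y_d$ gives the claim.

(b) A common factor of $t-c_j$ and $\psi$ in $\mathbb C[z,\overline z]$ divides $f_j$ and $\overline{f_j}$. These involve the disjoint sets of variables $z$ and $\overline z$, so the factor is constant. Hence $t-c_j$ and $\psi$ are coprime, which gives the claim because $P$ is factorial.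
\end{proof}

Part (a) fails without irreducibility: for $h=z_1z_2$ and $c_j=0$ the polynomial $\operatorname{Re}(z_1\overline{z_2})$ vanishes on $\{z_1z_2=0\}$, but $\frac12(z_1w_2+z_2w_1)$ is not in the monomial ideal $(z_1z_2,w_1w_2)$.

\subsection{The cone of sums of squares is closed}

Let $W_N\subset S$ be the finite-dimensional image of the polynomials of degree $\le N$ in $P$, and let $Q_N:=\{\sum a_i^2:a_i\in W_N\}\subset W_{2N}$.

\begin{lemma}\label{lem:cone}
\textup{(a)} $\Sigma\cap W_{2N}=Q_N$. If $\sum a_i^2=0$ with $a_i\in S$, then all $a_i=0$.\\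
\textup{(b)} $Q_N$ is closed in $W_{2N}$.
\end{lemma}
\begin{proof}
(a) The inclusion $Q_N\subset\Sigma\cap W_{2N}$ is clear. Let $e\in W_{2N}$ be a sum of squares in $S_g$. Since $S\subset S_g$, there are $k\ge 0$ and $a_i\in S$ with $g^{2k}e=\sum a_i^2$ in $S$. The left-hand side is $e$ times a product of squares $(t-c_j)^2$; we cancel these one by one. As long as a factor $(t-c_j)^2$ is present, $\sum a_i^2$ vanishes on $D_j$, which is the set of points of $\{\psi=0\}$ with $t=c_j$. So all $a_i$ vanish on $D_j$. By Lemma~\ref{lem:divide}(a), $a_i=(t-c_j)a_i'$ with $a_i'\in S$, and by Lemma~\ref{lem:divide}(b) we can cancel $(t-c_j)^2$. In the end $e=\sum a_i^2$ with $a_i\in S$.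

For nonzero $a\in S$ let $\deg a$ be the minimal degree of a representative of $a$ in $P$. Let $e=\sum a_i^2$ with $a_i\in S$, not all zero, and let $s$ be the maximum of $\deg a_i$ over the nonzero $a_i$. Both claims follow if we derive a contradiction in each of the two cases that $e\in W_{2N}$ and $s>N$, or that $e=0$. Choose representatives $A_i$ of $a_i$ of minimal degree ($A_i=0$ if $a_i=0$) and a representative $E$ of $e$ with $\deg E<2s$ or $E=0$. Then $\sum A_i^2-E=\psi G$ with $G\in P$. Let $(A_i)_s$ be the homogeneous part of degree $s$ of $A_i$. The part of degree $2s$ on the left is $\sum_i(A_i)_s^2$, which is nonzero. So it is the leading form of $\psi G$, that is, $\psi_n$ times the leading form of $G$. Consequently every $(A_i)_s$ vanishes on $\{\psi_n=0\}$. By Lemma~\ref{lem:lead}, $(A_i)_s=\psi_nB_i$ with $B_i$ a form or zero. For an $i$ with $\deg A_i=s$, the polynomial $A_i-\psi B_i$ represents $a_i$ and has degree $<s$ or is zero, a contradiction.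

(b) By Carath\'eodory's theorem $Q_N$ is the image of the map $(a_i)\mapsto\sum a_i^2$ from $W_N^{\,l}$ to $W_{2N}$, where $l=\dim W_{2N}$. The map is continuous, homogeneous of degree two, and vanishes only at $0$ by (a). So it is proper, and its image is closed.
\end{proof}

\begin{lemma}\label{lem:sep}
If $c\in S_g\setminus\Sigma$, there is a linear functional $L:S_g\to\mathbb R$ with $L\ge0$ on $\Sigma$ and $L(c)<0$.
\end{lemma}
\begin{proof}
Put $N_k:=k(1+mn)$ and $E_k:=g^{-2k}W_{2N_k}$ for $k\ge0$. Since $\deg g\le mn$, we have $g^2W_{2N_k}\subset W_{2N_{k+1}}$, so $E_k\subset E_{k+1}$. An element $g^{-l}s$ with $s\in W_N$ equals $g^{-2k}g^{2k-l}s$, and $(2k-l)mn+N\le2N_k$ for large $k$; so the $E_k$ exhaust $S_g$. Multiplication by $g^{2k}$ maps $\Sigma$ onto itself, so by Lemma~\ref{lem:cone}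
\[
\Sigma\cap E_k=g^{-2k}(\Sigma\cap W_{2N_k})=g^{-2k}Q_{N_k}
\]
is closed in $E_k$.

Let $c\in E_{k_0}$. We choose compact convex symmetric neighborhoods $K_k$ of $0$ in $E_k$ for $k\ge k_0$ such that $K_k\subset K_{k+1}$ and $(c+K_k)\cap\Sigma=\emptyset$. Start with a small closed ball $K_{k_0}$. Given $K_k$, the compact set $c+K_k$ has positive distance from the closed set $\Sigma\cap E_{k+1}$ in $E_{k+1}$, so $K_{k+1}:=K_k+B$ works for a small closed ball $B\subset E_{k+1}$ around $0$. Then $K:=\bigcup K_k$ is convex, symmetric and absorbing in $S_g$, and $(c+K)\cap\Sigma=\emptyset$. By the algebraic Hahn--Banach theorem there is a linear $L\ne0$ with $L(c+u)\le L(\tau)$ for all $u\in K$, $\tau\in\Sigma$. As $\Sigma$ is a cone, $L\ge0$ on $\Sigma$ and $\inf_\Sigma L=0$. Choosing $u\in K$ with $L(u)>0$ we get $L(c)<L(c+u)\le0$.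
\end{proof}

\subsection{A nonnegative element that is not a sum of squares}

Let $M:=X^4Y^2+X^2Y^4-3X^2Y^2Z^2+Z^6$ be the Motzkin form. It is nonnegative on $\mathbb R^3$ by the inequality between the arithmetic and geometric means of $X^4Y^2,X^2Y^4,Z^6$. It is not a sum of squares of cubic forms $q_i$. Indeed, since $X^6,Y^6$ do not occur in $M$, the monomials $X^3,Y^3$ do not occur in the $q_i$. Then, looking at $X^4Z^2,Y^4Z^2$, we see that $X^2Z,Y^2Z$ do not occur, and looking at $X^2Z^4,Y^2Z^4$, that $XZ^2,YZ^2$ do not occur. So the $q_i$ are combinations of $X^2Y,XY^2,XYZ,Z^3$, and the coefficient of $X^2Y^2Z^2$ in $\sum q_i^2$ is a sum of squares of real numbers, not $-3$.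

\begin{lemma}\label{lem:motzkin}
There is $c\in P$ with $c\ge0$ on $\mathbb R^{2d}$ whose image in $S_g$ is not in $\Sigma$.
\end{lemma}
\begin{proof}
The nonconstant polynomial $h$ maps $\mathbb C^d$ onto $\mathbb C$ and has finitely many critical values. So there is $\xi\in\mathbb C^d$ with $h(\xi)\in\mathbb R\setminus\{c_1,\dots,c_m\}$ and $dh(\xi)\ne0$. Then $\psi(\xi)=0$, $g(\xi)\ne0$, and $d\psi(\xi)=\operatorname{Im}dh(\xi)\ne0$ because $dh(\xi)$ is complex linear. Hence the local ring $\mathcal O$ of $S$ at $\xi$, with maximal ideal $\mathfrak m$, is regular with residue field $\mathbb R$ and dimension $D:=2d-1\ge3$, so that $\bigoplus_\nu\mathfrak m^\nu/\mathfrak m^{\nu+1}=\mathbb R[X_1,\dots,X_D]$. As $g(\xi)\ne0$, there is a homomorphism $S_g\to\mathcal O$. Choose affine-linear $l_1,l_2,l_3\in P$ vanishing at $\xi$ whose differentials are linearly independent on $\ker d\psi(\xi)$. Their classes in $\mathfrak m/\mathfrak m^2$ are linearly independent, so we may assume that they are $X_1,X_2,X_3$. Put $c:=M(l_1,l_2,l_3)$. Then $c\ge0$ on $\mathbb R^{2d}$.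

Suppose $c=\sum a_i^2$ in $S_g$, hence in $\mathcal O$. If some $a_i\notin\mathfrak m^3$, let $\nu\le2$ be the largest number such that all $a_i\in\mathfrak m^\nu$. The sum of the squares of the classes of the $a_i$ in $\mathfrak m^\nu/\mathfrak m^{\nu+1}$ is a nonzero form of degree $2\nu<6$, contradicting $c\in\mathfrak m^6$. So all $a_i\in\mathfrak m^3$, and in $\mathfrak m^6/\mathfrak m^7$ we get $M(X_1,X_2,X_3)=\sum\overline{a}_i^{\,2}$ with cubic forms $\overline a_i\in\mathbb R[X_1,\dots,X_D]$. Setting $X_4=\dots=X_D=0$ shows that $M$ is a sum of squares of cubic forms, a contradiction.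
\end{proof}

This lemma is where $d\ge2$ is used. For $d=1$ the hypersurface is a curve, and the conclusion of Theorem~\ref{thm:pencil} fails by Example~\ref{ex:bisgaard}.

\begin{proof}[Proof of Theorem~\ref{thm:pencil}]
Take $c$ from Lemma~\ref{lem:motzkin} and $L$ from Lemma~\ref{lem:sep}, applied to the image of $c$ in $S_g$, and extend $L$ complex-linearly to $\mathbb C\otimes S_g=A/(h-\overline h)$. For $u,v\in S_g$ we have $L((u+iv)^*(u+iv))=L(u^2+v^2)\ge0$, so $L$ is positive. But $L(c)<0$ although $c\ge0$ at all characters, so $L$ has no representing measure. Hence $A/(h-\overline h)$ does not have (MP), and by Lemma~\ref{lem:quot} neither does $A$.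
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $m\ge2$, take irreducible $f_1,f_2$ from Theorem~\ref{thm:two}(i) and any irreducible $f_3,\dots,f_m$, for instance $f_j=z_1-j$. By Theorem~\ref{thm:two}(ii) the algebra $A$ has the moment property. If $m=1$, then $A$ does not have it for any irreducible $f_1$, by Theorem~\ref{thm:pencil}. Finally, $2<3d-2$ for $d\ge2$.
\end{proof}

\begin{remark}
Irreducibility is essential for the bound $m\ge2$. For the reducible polynomial $f=f_1f_2$ with $f_1,f_2$ as in \eqref{eq:pair} and $\beta,\gamma\ne0$, inverting $f$ is the same as inverting $f_1$ and $f_2$, so a single reducible $f$ suffices.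
\end{remark}

\begin{remark}
Two points of $\mathbb C$ always lie on a real line. So by Theorem~\ref{thm:pencil} two irreducible polynomials of the form $h-c_1,h-c_2$ (up to constant factors) never give the moment property for $d\ge2$, whereas three members with noncollinear constants can, by Example~\ref{ex:three}.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BCR} Bochnak--Coste--Roy, \emph{Real Algebraic Geometry}.
\bibitem{J} J.-P. Jouanolou, \emph{Th\'eor\`emes de Bertini et applications}.
\bibitem{SS} Claus Scheiderer, Konrad Schm\"udgen, \emph{Moment property and positivity for some algebras of fractions}, arXiv:2408.07390 (2024).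
\end{thebibliography}

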